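
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Cayley structures on lattice simplices of given degree}


\begin{abstract}
A conjecture on lattice polytopes asserts that a $d$-dimensional lattice polytope of degree $s\ge 1$ with $d>(17s-4)/6$ is a Cayley polytope of at least $d+1-\lfloor(17s-4)/6\rfloor$ lattice polytopes. We disprove it by a lattice simplex with $d=126$ and $s=36$, built from the binary code of all words $(\mathrm{Tr}(ax+bx^3))_{x\ne0}$ with $a,b\in\mathbb F_{128}$. The conjecture fails for every $s\ge136$ and for every positive multiple of $36$. For simplices we show that the correct leading constant is $4$: the analogous statement holds with $4s-2$ in place of $(17s-4)/6$, and fails for large $s$ with $cs+b$ whenever $c<4$.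
\end{abstract}

\section{The question and the results}

\subsection*{Degree and Cayley structures}

A \emph{lattice polytope} $P\subset\mathbb R^d$ is a convex polytope with all vertices in $\mathbb Z^d$. Two lattice polytopes $P,P'\subset\mathbb R^d$ are \emph{unimodularly equivalent} if $P'=f(P)+u$ with $f\in\mathrm{GL}_d(\mathbb Z)$ and $u\in\mathbb Z^d$. Let $P$ have dimension $d$. Its \emph{degree} $s=\deg P$ is the degree of its $h^*$-polynomial, defined by $\sum_{k\ge0}|kP\cap\mathbb Z^d|\,t^k=h^*(t)/(1-t)^{d+1}$. We use the following equivalent description: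
\[
s=d+1-\ell,\qquad \ell=\min\{k\ge1:\text{the interior of }kP\text{ contains a lattice point}\}.
\]

For lattice polytopes $P_0,\dots,P_t\subset\mathbb R^m$, the \emph{Cayley polytope} is
\[
\mathrm{Cay}(P_0,\dots,P_t)=\mathrm{conv}\bigl(P_0\times\{e_0\},\dots,P_t\times\{e_t\}\bigr)\subset\mathbb R^m\times\mathbb R^{t+1},
\]
where $e_0,\dots,e_t$ is the standard basis of $\mathbb R^{t+1}$. A lattice polytope $P$ is a \emph{Cayley polytope of $t+1$ lattice polytopes} if it is unimodularly equivalent to some $\mathrm{Cay}(P_0,\dots,P_t)$, regarded as a full-dimensional polytope in its affine lattice. Equivalently, there is an affine lattice surjection $\varphi:\mathbb Z^d\to\mathbb Z^t$ whose extension to $\mathbb R^d$ maps $P$ onto the unimodular simplex $\mathrm{conv}(0,e_1,\dots,e_t)$. In one direction, project to the second factor. In the other, every vertex of $P$ goes to a lattice point of the unimodular simplex, hence to a vertex; in coordinates in which $\varphi$ is a projection, $P$ is therefore the Cayley polytope of its fibers over the vertices. We work with the second description. Let $p(P)$ be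 the largest $t+1$ for which $P$ is a Cayley polytope of $t+1$ lattice polytopes. The case $t=0$ is always allowed, so $p(P)\ge1$.

The two notions are related by an easy inequality. Suppose that $\varphi$ maps $P$ onto a unimodular $t$-simplex $S$, and homogenize $\varphi$ to a linear map $\mathbb Z^{d+1}\to\mathbb Z^{t+1}$ that preserves the last coordinate. At level $k$ this map takes an interior lattice point of $kP$ to an interior lattice point of $kS$, and such a point exists only if $k\ge t+1$. So $p(P)\le\ell=d+1-s$. Put differently, the \emph{Cayley defect}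
\[
\kappa(P)=d+1-p(P)
\]
is at least $s$. The natural question is the converse: does small degree force a large Cayley structure, that is, how large can $\kappa(P)$ be in terms of $s$? The following conjecture proposes an answer. Here, as throughout, $s\ge1$; this excludes only the unimodular simplices.

\begin{conjecture}[posed in \cite{Hig}]
Let $P$ be a lattice polytope of dimension $d$ and degree $s\ge1$. If $d>(17s-4)/6$, then $P$ is a Cayley polytope of at least $d+1-\lfloor(17s-4)/6\rfloor$ lattice polytopes.
\end{conjecture}

We say that the conjecture \emph{fails for $s$} if some lattice polytope of degree $s$ violates it. Write $T(s)=\lfloor(17s-4)/6\rfloor$. For $d>(17s-4)/6$ the conjecture asserts $\kappa(P)\le T(s)$. For smaller $d$ this inequality is automatic, since $\kappa(P)\le d$ and $d$ is an integer. So the conjecture says exactly that $\kappa(P)\le T(s)$ for \emph{every} $P$ of degree $s$. The same argument applies to any bound: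
\begin{equation}\label{eq:reform}
\begin{minipage}{0.8\linewidth}
for real $\beta$, every lattice polytope $P$ with $\kappa(P)>\beta$ violates the statement ``$d>\beta$ implies $p(P)\ge d+1-\lfloor \beta\rfloor$''.
\end{minipage}
\end{equation}
Indeed, if $d+1-p(P)>\beta$, then $d+1-p(P)\ge\lfloor\beta\rfloor+1$. Since $p(P)\ge1$, this gives $d\ge\lfloor\beta\rfloor+1>\beta$, while $p(P)<d+1-\lfloor\beta\rfloor$.

We study simplices. Let
\[
F_\Delta(s)=\max\{\kappa(P): P\text{ a lattice simplex of degree }s\},
\]
which is finite by Theorem~\ref{thm:C} (until then, read it as a supremum). By \eqref{eq:reform}, the conjecture fails for $s$ whenever $F_\Delta(s)>(17s-4)/6$.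

\subsection*{Results}

\begin{theorem}\label{thm:A}
There is a lattice simplex $P$ of dimension $126$ and degree $36$ with $p(P)\le25$. Here $d=126>101=T(36)$, so the conjecture predicts $p(P)\ge127-101=26$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:B}
The conjecture fails for every $s\ge136$ and for every positive multiple $s$ of $36$.
\end{theorem}

\begin{theorem}\label{thm:C}
For all $s\ge1$,
\[
4s-11(4s)^{2/3}(\log_2 4s)^{1/3}\ \le\ F_\Delta(s)\ \le\ \min\bigl\{4s-2,\ 4s-\sqrt{s/17}\,\bigr\}.
\]
\end{theorem}

\begin{corollary}\label{cor}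
\begin{enumerate}
\item[(i)] Every lattice simplex of degree $s\ge1$ and dimension $d>4s-2$ is a Cayley polytope of at least $d+1-(4s-2)$ lattice polytopes.
\item[(ii)] For any $c<4$ and any $b$, the statement ``$d>cs+b$ implies that $P$ is a Cayley polytope of at least $d+1-\lfloor cs+b\rfloor$ lattice polytopes'' fails for all sufficiently large $s$, already for simplices.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) is the bound $\kappa\le4s-2$. For (ii), the lower bound in Theorem~\ref{thm:C} is $4s-o(s)$, so it exceeds $cs+b$ for large $s$; apply \eqref{eq:reform} with $\beta=cs+b$.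
\end{proof}

We do not determine the true error term in Theorem~\ref{thm:C}, nor whether a linear bound on $\kappa$ in terms of $s$ holds for polytopes that are not simplices.

\subsection*{The idea}

A lattice simplex with $n=d+1$ vertices is encoded by a finite group $\Lambda\subset(\mathbb R/\mathbb Z)^n$. Its degree is the maximum over $\Lambda$ of the sum of the fractional parts of the coordinates, and $p$ is the maximal number of blocks in a partition of the coordinates into blocks whose coordinate sums are integral on all of $\Lambda$ (Section~\ref{sec:dict}). Among coordinates that do not vanish identically on $\Lambda$, the average fractional part is smallest, namely $1/4$, for those that take only the values $0$ and $1/2$. So for large $n$ with given $s$ one is led to binary codes, for which $s$ is half the maximal weight. A good example needs two things at once: all weights at most slightly above $n/2$, so that $s\approx n/4$, and no way to cut the columns of the code into many zero-sum blocks. If every zero-sum block has size at least $m$, then $p\le n/m$ and $\kappa\ge(1-\frac1m)n\approx4(1-\frac1m)s$.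 For $m=3$ the factor is $\frac83<\frac{17}6$, just too small; for $m\ge4$ it exceeds $\frac{17}6$. A code with $m=5$, where the factor is $\frac{16}5$, and with small maximal weight gives Theorem~\ref{thm:A} (Section~\ref{sec:counter}). Direct sums of this example, a longer one of the same kind and small simplices give Theorem~\ref{thm:B} (Section~\ref{sec:B}). Averaging gives the bound $4s-2$, and a third-moment argument improves it (Section~\ref{sec:upper}); random codes give the lower bound (Section~\ref{sec:lower}).

\section{Simplices as finite groups}\label{sec:dict}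

\subsection*{The group of a simplex}

Write $n=d+1$, $[n]=\{1,\dots,n\}$ and $\sigma(x)=\sum_ix_i$ for $x\in\mathbb R^n$, and let $\{a\}\in[0,1)$ be the fractional part of $a$, also for $a\in\mathbb R/\mathbb Z$. Let $P\subset\mathbb R^d$ be a lattice simplex with vertices $v_1,\dots,v_n$. The map
\[
V:\mathbb R^n\to\mathbb R^{d+1},\qquad V(x)=\sum_i x_i\,(v_i,1),
\]
is a linear isomorphism whose last coordinate is $\sigma$. The lattice $N=V^{-1}(\mathbb Z^{d+1})$ contains $\mathbb Z^n$ with finite index, and $\sigma(N)=\mathbb Z$. We attach to $P$ the finite group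
\[
\Lambda=N/\mathbb Z^n\subset(\mathbb R/\mathbb Z)^n ,
\]
all of whose elements have integral coordinate sum. For $\lambda\in\Lambda$ define the \emph{height} $\mathrm{ht}(\lambda)=\sum_i\{\lambda_i\}$, a nonnegative integer.

\begin{lemma}\label{lem:realize}
Every finite subgroup $\Lambda\subset(\mathbb R/\mathbb Z)^n$ whose elements have integral coordinate sum is the group of a lattice simplex with $n$ vertices.
\end{lemma}

\begin{proof}
Let $N\supset\mathbb Z^n$ be the preimage of $\Lambda$ in $\mathbb R^n$, and let $M=N\cap\{\sigma=1\}$. Since $\Lambda$ is finite, $N$ is a lattice. The points $e_1,\dots,e_n$ lie in $M$, so $M$ is an affine lattice of rank $d=n-1$. Choose an affine isomorphism $\{\sigma=1\}\to\mathbb R^d$ taking $M$ onto $\mathbb Z^d$, and let $v_i$ be the image of $e_i$. The $v_i$ are the vertices of a $d$-dimensional lattice simplex. The linear map $V$ attached to it takes $M$ onto $\mathbb Z^d\times\{1\}$. If $x\in N$ and $\sigma(x)=k$, then $k\in\mathbb Z$ and $x=(x-(k-1)e_1)+(k-1)e_1$, so $M$ generates $N$. Likewise $\mathbb Z^d\times\{1\}$ generates $\mathbb Z^{d+1}$. Hence $V(N)=\mathbb Z^{d+1}$,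 and the group of the simplex is $N/\mathbb Z^n=\Lambda$.
\end{proof}

\begin{proposition}\label{prop:degree}
If $P$ has group $\Lambda$, then $\deg P=\max_{\lambda\in\Lambda}\mathrm{ht}(\lambda)$.
\end{proposition}

\begin{proof}
The interior of $kP$ consists of the points $\sum x_iv_i$ with all $x_i>0$ and $\sigma(x)=k$. So its lattice points correspond to the $x\in N$ with all $x_i>0$ and $\sigma(x)=k$. Among the positive representatives of a class $\lambda\in\Lambda$, the smallest value of $\sigma$ is attained when all coordinates lie in $(0,1]$, that is, at $x_i=1-\{-\lambda_i\}$, where $\sigma(x)=n-\mathrm{ht}(-\lambda)$. Since $-\lambda$ runs through $\Lambda$ with $\lambda$, we get $\ell=n-\max_\Lambda\mathrm{ht}$, and $s=n-\ell=\max_\Lambda\mathrm{ht}$.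
\end{proof}

Call a nonempty set $B\subset[n]$ an \emph{integral block} if $\sum_{i\in B}\lambda_i\in\mathbb Z$ for all $\lambda\in\Lambda$. The whole set $[n]$ is one. Disjoint unions of integral blocks are integral, and so is the complement of an integral block, unless it is empty.

\begin{proposition}\label{prop:cayley}
If $P$ has group $\Lambda$, then $p(P)$ is the maximal number of blocks in a partition of $[n]$ into integral blocks.
\end{proposition}

\begin{proof}
Let $\varphi:\mathbb Z^d\to\mathbb Z^t$ be an affine lattice surjection mapping $P$ onto $\mathrm{conv}(0,e_1,\dots,e_t)$. Put $w_0=0$ and $w_j=e_j$ for $j\ge 1$. Each $v_i$ goes to a lattice point of the unimodular simplex, hence to some $w_j$, and every $w_j$ is hit. This partitions $[n]$ into nonempty sets $B_0,\dots,B_t$. Let $\hat\varphi:\mathbb Z^{d+1}\to\mathbb Z^{t+1}$ be the linear map with $\hat\varphi(v,1)=(\varphi(v),1)$. Then $\hat\varphi\circ V$ sends $e_i$ to $(w_j,1)$ for $i\in B_j$. In the basis $(w_0,1),\dots,(w_t,1)$ of $\mathbb Z^{t+1}$ it is therefore the map $x\mapsto(\sum_{i\in B_j}x_i)_j$. Since it maps $N$ into $\mathbb Z^{t+1}$,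 every $B_j$ is integral.

Conversely, a partition of $[n]$ into integral blocks $B_0,\dots,B_t$ defines a linear map $\psi:N\to\mathbb Z^{t+1}$, $\psi(x)=(\sum_{i\in B_j}x_i)_j$, and the coordinates of $\psi(x)$ add up to $\sigma(x)$. So $\psi$ maps $N\cap\{\sigma=1\}$, which $V$ identifies with $\mathbb Z^d$, into the affine lattice $\{z\in\mathbb Z^{t+1}:\sum z_j=1\}\cong\mathbb Z^t$. This is onto: choose $i_j\in B_j$; then $z=\psi(\sum_jz_je_{i_j})$. The vertices $e_i$ of the simplex are mapped onto the standard basis vectors, which span a unimodular simplex. This is a Cayley structure with $t+1$ factors.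
\end{proof}

We write $s(\Lambda)=\max_\Lambda \mathrm{ht}$, $p(\Lambda)$ for the number in Proposition~\ref{prop:cayley}, and $\kappa(\Lambda)=n-p(\Lambda)$. By Lemma~\ref{lem:realize}, studying $F_\Delta$ means studying these numbers.

\begin{lemma}\label{lem:sum}
For $\Lambda=\Lambda_1\oplus\Lambda_2\subset(\mathbb R/\mathbb Z)^{n_1+n_2}$ the numbers $n$, $s$, $p$ and $\kappa$ are additive. In particular, $F_\Delta(s_1+s_2)\ge F_\Delta(s_1)+F_\Delta(s_2)$ for $s_1,s_2\ge1$.
\end{lemma}

\begin{proof}
For $n$ this is clear, and for $s$ it holds because $\mathrm{ht}(\lambda_1,\lambda_2)=\mathrm{ht}(\lambda_1)+\mathrm{ht}(\lambda_2)$ and the two parts vary independently. Let $I_1,I_2$ be the two index sets. Taking $\lambda_2=0$ or $\lambda_1=0$ shows that a block $B$ is integral if and only if each nonempty $B\cap I_i$ is an integral block of $\Lambda_i$. Given a partition into integral blocks, the nonempty sets $B\cap I_i$ form a partition of $I_i$ into integral blocks, so at most $p(\Lambda_i)$ blocks meet $I_i$. Every block meets $I_1$ or $I_2$; hence $p(\Lambda)\le p(\Lambda_1)+p(\Lambda_2)$. Putting together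 optimal partitions of $I_1$ and $I_2$ gives the reverse inequality.
\end{proof}

\subsection*{Binary codes and the smallest cases}

Let $v_1,\dots,v_n\in\mathbb F_2^k$, and let $C\subset\mathbb F_2^n$ be the code of all words $(\langle u,v_i\rangle)_{i}$, $u\in\mathbb F_2^k$. We call the $v_i$ the \emph{columns} of $C$. The weight of the word of $u$ has the parity of $\langle u,\sum_i v_i\rangle$, so all weights are even if and only if $\sum_iv_i=0$. Assume this. Then $\Lambda=\frac12C$, obtained by replacing each entry $1$ by $\frac12$, is a group of the required kind. A word of weight $w$ has height $w/2$, and $\sum_{i\in B}\lambda_i$ is integral for all $\lambda\in\Lambda$ if and only if $\langle u,\sum_{i\in B}v_i\rangle=0$ for all $u$. So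
\begin{equation}\label{eq:code}
s(\Lambda)=\tfrac12\max_{c\in C}\mathrm{wt}(c),\qquad B\text{ is integral}\iff\sum_{i\in B}v_i=0 .
\end{equation}
Instead of $\mathbb F_2^k$ with its standard form we may use any finite-dimensional $\mathbb F_2$-vector space with a nondegenerate bilinear form.

\begin{example}[the triangle]\label{ex:triangle}
Take the columns $e_1,e_2,e_1+e_2\in\mathbb F_2^2$. The nonzero elements of $\Lambda$ are $(\frac12,0,\frac12)$, $(0,\frac12,\frac12)$, $(\frac12,\frac12,0)$, each of height $1$, so $s=1$. No one or two columns sum to zero, so the only integral block is the whole set: $p=1$ and $\kappa=2$. The simplex is the triangle with vertices $(0,0),(2,0),(0,2)$; the three elements are the barycentric coordinates of its edge midpoints.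
\end{example}

\begin{example}[the Fano plane]\label{ex:fano}
Take as columns all $7$ nonzero vectors of $\mathbb F_2^3$. Each nonzero $u$ is nonorthogonal to exactly $4$ of them, so $s=2$. Zero-sum blocks have size at least $3$, since the columns are nonzero and distinct. So $p\le\lfloor7/3\rfloor=2$ and $\kappa\ge5$.
\end{example}

Thus $F_\Delta(1)\ge2=T(1)$ and $F_\Delta(2)\ge5=T(2)$: these two examples reach the conjectured bound. Adding copies of the second and at most one copy of the first, Lemma~\ref{lem:sum} gives
\begin{equation}\label{eq:fill}
F_\Delta(j)\ge\tfrac{5j-1}2\qquad(j\ge1).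
\end{equation}

\begin{example}[all nonzero vectors]\label{ex:simplexcode}
The direct generalization of the last two examples is not good enough. Take as columns all nonzero vectors of $\mathbb F_2^k$, $k\ge2$. All nonzero words have weight $2^{k-1}$, so $s=2^{k-2}$ and $n=4s-1$, which by Section~\ref{sec:upper} is the largest $n$ possible when no coordinate vanishes identically on $\Lambda$. But there are many zero-sum triples. If $k$ is even, identify $\mathbb F_2^k$ with $\mathbb F_{2^k}\supset\mathbb F_4$: the cosets of $\mathbb F_4^*$ in $\mathbb F_{2^k}^*$ are zero-sum blocks of size $3$, and no zero-sum block is smaller, so $p=n/3$ and $\kappa=\frac23(4s-1)=(16s-4)/6$. This is smaller than $(17s-4)/6$ by $s/6$. One has to destroy the short zero-sum blocks without raising the maximal weight much.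
\end{example}

\section{The counterexample}\label{sec:counter}

To exclude zero-sum triples and quadruples we replace the column $x$ by the column $(x,x^3)$. Let $r\ge3$ be odd, $K=\mathbb F_{2^r}$ and $n=2^r-1$. Let $\mathrm{Tr}:K\to\mathbb F_2$, $\mathrm{Tr}(z)=\sum_{i<r}z^{2^i}$, be the trace. It is $\mathbb F_2$-linear, satisfies $\mathrm{Tr}(z^2)=\mathrm{Tr}(z)$, and the form $(a,z)\mapsto\mathrm{Tr}(az)$ is nondegenerate. Consequently $\sum_{x\in K}(-1)^{\mathrm{Tr}(ax)}$ is $2^r$ for $a=0$ and $0$ for $a\ne0$. Consider
\[
C_r=\bigl\{(\mathrm{Tr}(ax+bx^3))_{x\in K^*}:a,b\in K\bigr\}\subset\mathbb F_2^n .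
\]
This is the code with columns $(x,x^3)\in K^2$, $x\in K^*$, for the nondegenerate form $\mathrm{Tr}(aa'+bb')$ on $K^2$. The next proposition shows that its weights are even, so that \eqref{eq:code} applies.

\begin{proposition}\label{prop:weights}
All weights of $C_r$ are even, and the largest is $2^{r-1}+2^{(r-1)/2}$. So $\Lambda=\frac12C_r$ has degree $s=2^{r-2}+2^{(r-3)/2}$.
\end{proposition}

\begin{proof}
Fix $a,b$, and let $f(x)=\mathrm{Tr}(ax+bx^3)$ and $S=\sum_{x\in K}(-1)^{f(x)}$. As $f(0)=0$, the word of $(a,b)$ has weight $(2^r-S)/2$. If $b=0$, then $S\in\{0,2^r\}$ and the weight is $2^{r-1}$ or $0$.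

Let $b\ne0$. We compute $S^2$, which is easier than $S$: for fixed $y$ the function $f(x)+f(x+y)$ is additive in $x$ up to a constant. Indeed, expanding $(x+y)^3$ gives $f(x+y)=f(x)+f(y)+B(x,y)$ with
\[
B(x,y)=\mathrm{Tr}\bigl(b(x^2y+xy^2)\bigr)=\mathrm{Tr}\bigl(x\,[(by)^{1/2}+by^2]\bigr),
\]
where we used $\mathrm{Tr}(z^2)=\mathrm{Tr}(z)$ with $z=x(by)^{1/2}$; square roots exist and are unique in $K$. Therefore
\[
S^2=\sum_{x,y\in K}(-1)^{f(x)+f(x+y)}=\sum_{y}(-1)^{f(y)}\sum_x(-1)^{B(x,y)}=2^r\sum_{y\in R}(-1)^{f(y)},
\]
where $R$ is the set of $y$ with $(by)^{1/2}=by^2$, i.e.\ $by=b^2y^4$. So $R=\{0\}\cup\{y:y^3=b^{-1}\}$. Since $r$ is odd, $2^r-1\equiv1\pmod3$; hence cubing is a bijection of $K^*$ and $|R|=2$. It follows that $S^2\in\{0,2^{r+1}\}$, so $S\in\{0,\pm2^{(r+1)/2}\}$ and the weight is $2^{r-1}$ or $2^{r-1}\pm2^{(r-1)/2}$. These numbers are even because $r\ge3$.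

It remains to see that some $S$ is negative. Fix $b\ne0$ and write $S=S_a$. Summing over $a$ first,
\[
\sum_{a}S_a=\sum_x(-1)^{\mathrm{Tr}(bx^3)}\sum_a(-1)^{\mathrm{Tr}(ax)}=2^r,\qquad
\sum_aS_a^2=\sum_{x,x'}(-1)^{\mathrm{Tr}(bx^3+bx'^3)}\sum_a(-1)^{\mathrm{Tr}(a(x+x'))}=2^{2r},
\]
because only $x=0$, respectively $x=x'$, contribute. If all $S_a$ were nonnegative, then $S_a^2=2^{(r+1)/2}S_a$ for all $a$, hence $2^{2r}=2^{r+(r+1)/2}$ and $r=1$, a contradiction.
\end{proof}

The oddness of $r$ keeps $R$, and with it the deviation from weight $2^{r-1}$, small: for even $r$ one has $|R|\in\{1,4\}$, and the computation only gives $S^2\le2^{r+2}$.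

\begin{proposition}\label{prop:blocks}
Every integral block of $\frac12C_r$ has at least $5$ elements. Hence $p\le\lfloor(2^r-1)/5\rfloor$.
\end{proposition}

\begin{proof}
By \eqref{eq:code}, a nonempty set $B\subset K^*$ is integral if and only if $\sum_{x\in B}x=0$ and $\sum_{x\in B}x^3=0$. A set of size $1$ or $2$ has nonzero sum, because its elements are nonzero and distinct. For sizes $3$ and $4$ we solve the linear equation for the last element and substitute it in the cubic one. If $B=\{x,y,z\}$, then $z=x+y$ and
\[
x^3+y^3+(x+y)^3=xy(x+y)\ne0 .
\]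
If $B=\{x,y,z,w\}$, then $w=x+y+z$ and
\[
x^3+y^3+z^3+(x+y+z)^3=(x+y)(y+z)(z+x)\neq0,
\]
by the identity $(x+y+z)^3-x^3-y^3-z^3=3(x+y)(y+z)(z+x)$ read in characteristic $2$. So sizes $3$ and $4$ are also impossible, and a partition of the $2^r-1$ coordinates into integral blocks has at most $(2^r-1)/5$ blocks.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $r=7$. Then $n=127$, $d=126$, $s=32+4=36$ and $p\le\lfloor127/5\rfloor=25$. On the other hand, $(17\cdot36-4)/6=608/6$, so $T(36)=101<126=d$, and the conjecture requires $p\ge127-101=26$.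
\end{proof}

For $r=5$ the same argument gives only $n=31$, $s=10$, $p\le6$ and $\kappa\ge25$. Since $T(10)=27$, this does not contradict the conjecture.

\section{All large degrees}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Propositions~\ref{prop:weights} and~\ref{prop:blocks} give
\[
r=7:\ F_\Delta(36)\ge127-25=102,\qquad r=9:\ F_\Delta(136)\ge511-102=409,
\]
since for $r=9$ we have $s=128+8=136$ and $p\le\lfloor511/5\rfloor=102$.

Each copy of the first example adds $36$ to $s$ and at least $102$ to $\kappa$, and $102/36$ is exactly the slope $17/6$. So, by Lemma~\ref{lem:sum}, for $m\ge1$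
\[
F_\Delta(36m)\ge102m>102m-\tfrac23=\tfrac{17\cdot36m-4}6,
\]
and the conjecture fails for all positive multiples of $36$.

To reach every residue modulo $36$ we add small simplices from \eqref{eq:fill}. Their slope is only $5/2$, and the surplus of the $r=9$ example pays for the loss. Let $s=136+36a+j$ with $a\ge0$ and $0\le j\le35$. By Lemma~\ref{lem:sum} and \eqref{eq:fill},
\[
F_\Delta(s)\ge409+102a+\tfrac{5j-1}2 ;
\]
for $j=0$ no small summand is needed and the right side is below $409+102a$. On the other hand,
\[
\tfrac{17s-4}6=\tfrac{2308}6+102a+\tfrac{17j}6 .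
\]
After multiplication by $6$, the inequality $F_\Delta(s)>(17s-4)/6$ follows from $2454+15j-3>2308+17j$, that is, from $2j<143$, which holds since $j\le35$. By \eqref{eq:reform} the conjecture fails for $s$.
\end{proof}

\section{The upper bound for simplices}\label{sec:upper}

Let $\Lambda$ be the group of a lattice simplex of degree $s\ge1$; then $\Lambda\ne0$. We must bound $\kappa=n-p$.

\subsection*{Removing trivial coordinates}

If a coordinate vanishes on all of $\Lambda$, its singleton is an integral block. Delete all such coordinates, say $n_0$ of them. The degree does not change, at least one coordinate remains, and the group $\Lambda'$ on the remaining coordinates satisfies $p(\Lambda)\ge n_0+p(\Lambda')$. Hence $\kappa(\Lambda)\le\kappa(\Lambda')$. So we may assume that \emph{no coordinate vanishes identically on $\Lambda$}.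

\subsection*{The mean height}

The homomorphism $\lambda\mapsto\lambda_i$ has a cyclic image of some order $m_i\ge2$, and for uniform $\lambda\in\Lambda$ the value $\{\lambda_i\}$ is uniform on $\{0,\frac1{m_i},\dots,\frac{m_i-1}{m_i}\}$. Its mean is $\frac{m_i-1}{2m_i}$, which is $\frac14$ if $m_i=2$ and at least $\frac13$ otherwise. Let $g$ be the number of $i$ with $m_i\ge3$. All heights are at most $s$, and $\mathrm{ht}(0)=0<s$, so the mean height is less than $s$; this uses $s\ge1$. Therefore $\frac n4+\frac g{12}<s$, that is,
\begin{equation}\label{eq:mean}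
n+\tfrac g3<4s .
\end{equation}
In particular $n\le4s-1$, and $p\ge1$ gives $\kappa\le4s-2$. This is the first upper bound. (For $s=0$ it would be false, as $\kappa=0$ then.)

\subsection*{The third moment}

To improve this, suppose that $\kappa$ is close to $4s$. Then $n$ is close to $4s$, so almost all coordinates are binary and all heights are at most slightly above average; and $p$ is small, so there are few disjoint short integral blocks. We show that these requirements conflict, by finding an element of $\Lambda$ whose height is well above average. The second moment of the height does not suffice for this, because the variance may come from elements of small height. In Example~\ref{ex:simplexcode}, the sum of the signs $(-1)^{2\lambda_i}$ equals $n$ at $\lambda=0$ and $-1$ elsewhere, so no element is far above average. But there the third moment is large, because of the many zero-sum triples. Without short integral blocks the third moment vanishes, and this rules out such an asymmetry.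

Put $e=4s-n\ge1$ and
\[
\delta=4s-\kappa=e+p\ge2 .
\]
We have to show $\delta\ge\sqrt{s/17}$. By \eqref{eq:mean}, $g<3e$. Call a coordinate \emph{binary} if $m_i=2$. Choose a maximal family of pairwise disjoint integral blocks of size $2$ or $3$ consisting of binary coordinates, and let $p_0$ be their number. The complement of their union is empty or integral, so these blocks extend to a partition of $[n]$ into integral blocks, and $p\ge p_0$. Let $R$ be the set of binary coordinates in none of them, and let $n'=|R|$. Then
\begin{equation}\label{eq:nprime}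
n'\ge n-g-3p_0\ge4s-4e-3p\ge4s-4\delta .
\end{equation}

\begin{lemma}\label{lem:third}
$n'\le64\,\delta^2$.
\end{lemma}

\begin{proof}
We may assume $n'>0$. For $i\in R$ the function $\chi_i(\lambda)=(-1)^{2\lambda_i}$ is a character of $\Lambda$. For $B\subset R$ nonempty, $\prod_{i\in B}\chi_i$ is trivial if and only if $B$ is an integral block. There is no integral block of size $1$ in $R$, since no coordinate vanishes identically, and none of size $2$ or $3$, by maximality of the family. So products of one, two or three distinct $\chi_i$ have mean $0$ over $\Lambda$.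

Let $X=\sum_{i\in R}\chi_i$, and let $E$ be the uniform mean over $\Lambda$. In $EX^2=\sum_{i,j}E\chi_i\chi_j$ only $i=j$ contributes, so $EX^2=n'$. In $EX^3=\sum_{i,j,k}E\chi_i\chi_j\chi_k$ every term vanishes: either $i,j,k$ are distinct, or at least two indices agree and the product reduces to a single $\chi$. So $EX^3=0$. Write $X_-=\max(-X,0)$. Because $EX^3=0$, we have $EX_-^3=\frac12E|X|^3$, and $E|X|^3\ge(EX^2)^{3/2}=n'^{3/2}$ by the power mean inequality. Hence
\[
\tfrac12n'^{3/2}\le EX_-^3\le(\max X_-)\,EX^2=(\max X_-)\,n',
\]
so some $\lambda\in\Lambda$ has $X(\lambda)\le-\frac12\sqrt{n'}$. Each $i\in R$ with $\chi_i(\lambda)=-1$ contributes $\frac12$ to the height, and there are $\frac12(n'-X(\lambda))$ such $i$. Thus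
\[
s\ge\mathrm{ht}(\lambda)\ge\tfrac14\bigl(n'-X(\lambda)\bigr)\ge\tfrac14\bigl(n'+\tfrac12\sqrt{n'}\bigr).
\]
Together with $n'\ge4s-4e-3p$ from \eqref{eq:nprime} this gives $\frac12\sqrt{n'}\le4s-n'\le4e+3p\le4\delta$, which is the claim.
\end{proof}

By \eqref{eq:nprime} and Lemma~\ref{lem:third}, $4s\le n'+4\delta\le64\delta^2+4\delta$. So $s\le16\delta^2+\delta\le17\delta^2$, and $\kappa=4s-\delta\le4s-\sqrt{s/17}$. This proves the upper bounds in Theorem~\ref{thm:C}.

\section{The lower bound by random codes}\label{sec:lower}

We need binary codes of length $n$ with maximal weight at most $(\frac12+o(1))n$ and $p=o(n)$. Random columns in $\mathbb F_2^k$ provide them, with the last column chosen to make the total sum zero. The dimension $k$ has opposite effects on the two quantities. A union bound over $2^k$ words shows that the maximal weight exceeds $n/2$ by at most about $\sqrt{nk}$; a union bound over partitions gives $p$ of order at most $n\log_2 n/k$. The two errors balance for $k\approx n^{1/3}(\log_2n)^{2/3}$.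

For $n\ge2$ put $L=\log_2n\ge1$,
\[
\eta(n)=n^{2/3}L^{1/3},\qquad k=\lceil n^{1/3}L^{2/3}\rceil .
\]
Since $n^{1/3}L^{2/3}\ge1$, we have $k\le2n^{1/3}L^{2/3}$, hence $\sqrt{nk}\le\sqrt2\,\eta(n)$; also $nL/k\le\eta(n)$. The function $\eta$ is increasing.

\begin{proposition}\label{prop:random}
For every $n\ge2$ there is a group $\Lambda=\frac12C\subset(\mathbb R/\mathbb Z)^n$, with $C$ a binary linear code with all weights even, such that
\[
p(\Lambda)\le\eta(n)+3,\qquad s(\Lambda)\le\frac n4+\frac{\eta(n)}{\sqrt2}+\frac14 .
\]
\end{proposition}

\begin{proof}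
Let $v_1,\dots,v_{n-1}\in\mathbb F_2^k$ be independent and uniform, let $v_n=\sum_{i<n}v_i$, and let $C$ be the code with columns $v_1,\dots,v_n$. The columns add up to $0$, so all weights are even.

\emph{Weights.} For fixed $u\ne0$ the number $W_u=\#\{i<n:\langle u,v_i\rangle=1\}$ has the binomial distribution $\mathrm{Bin}(n-1,\frac12)$. Hoeffding's inequality says $P(\mathrm{Bin}(m,\frac12)\ge\frac m2+\tau)\le e^{-2\tau^2/m}$ for $\tau\geq 0$. With $m=n-1$ and $\tau=\sqrt{nk}$,
\[
P\bigl(W_u\ge\tfrac{n-1}2+\sqrt{nk}\bigr)\le e^{-2nk/(n-1)}\le e^{-2k}.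
\]
The probability that this happens for some $u\ne0$ is at most $2^ke^{-2k}\le2e^{-2}<\frac12$. Outside this event, as the last column adds at most $1$ to a weight, all weights are at most $\frac{n-1}2+\sqrt{nk}+1=\frac n2+\sqrt{nk}+\frac12$; half of this is at most $\frac n4+\frac{\eta(n)}{\sqrt2}+\frac14$.

\emph{Blocks.} Let $q=1+\lceil(nL+2)/k\rceil$. We claim that $p\le q-1$ outside an event of probability at most $\frac14$. If $q>n$, then $p\le n\le q-1$ always. Let $q\le n$. There are at most $q^n\le n^n=2^{nL}$ partitions of $[n]$ into exactly $q$ blocks. For a fixed one, the sums of the columns over the $q-1$ blocks not containing $n$ are independent and uniform in $\mathbb F_2^k$, so they all vanish with probability $2^{-k(q-1)}$. Since $k(q-1)\ge nL+2$, some partition into exactly $q$ zero-sum blocks exists with probability at most $2^{nL-k(q-1)}\le\frac14$. A partition into more than $q$ zero-sum blocks would yield one with exactly $q$ by merging blocks. This proves the claim, and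
\[
q-1\le\frac{nL+2}k+1\le\eta(n)+3 .
\]
As $\frac12+\frac14<1$, some choice of columns satisfies both bounds.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:C}]
For $s=1$ the claimed lower bound is $4-11\cdot4^{2/3}\cdot2^{1/3}<0$, and there is nothing to prove. Let $s\ge2$, and let $n\ge2$ be the largest integer with
\begin{equation}\label{eq:choice}
\frac n4+\frac{\eta(n)}{\sqrt2}+\frac14\le s .
\end{equation}
It exists, because the left side is increasing and unbounded, and at $n=2$ it equals $\frac34+2^{1/6}<2$. Clearly $n\le4s$.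

Take $\Lambda$ from Proposition~\ref{prop:random} and let $s_0=s(\Lambda)\le s$. Its degree need not be exactly $s$; we correct this by adding $s-s_0$ copies of the group of Example~\ref{ex:triangle}, each with degree $1$ and defect $2$. By Lemma~\ref{lem:sum} the direct sum has degree $s$ and defect $\kappa(\Lambda)+2(s-s_0)$. So, with $p=p(\Lambda)$,
\[
F_\Delta(s)\ge n-p+2(s-s_0)\ge n-p\ge n-\eta(n)-3 .
\]

It remains to bound $n$ from below. By maximality, \eqref{eq:choice} fails for $n+1$, so $4s<n+2+2\sqrt2\,\eta(n+1)$. For $n\ge2$ we have $\frac{n+1}n\le\frac32$, and $n+1\le n^2$ gives $\log_2(n+1)\le2\log_2n$; thus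
\[
\frac{\eta(n+1)}{\eta(n)}\le\Bigl(\frac32\Bigr)^{2/3}2^{1/3}=\Bigl(\frac92\Bigr)^{1/3}<2 .
\]
Hence $n>4s-2-4\sqrt2\,\eta(n)$, and
\[
F_\Delta(s)\ge n-\eta(n)-3>4s-5-(4\sqrt2+1)\,\eta(n).
\]
Finally $\eta(n)\ge\eta(2)=2^{2/3}>1.58$ implies $5<3.2\,\eta(n)$, and $4\sqrt2+1<6.7$. So the right side is at least $4s-11\,\eta(n)$. Since $n\le4s$ and $\eta$ is increasing, $\eta(n)\le(4s)^{2/3}(\log_24s)^{1/3}$, and the lower bound follows.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Hig} Akihiro Higashitani, \emph{Lattice simplices of maximal dimension with a given degree}, arXiv:1605.00273 (2016).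
\end{thebibliography}

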